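# Products of 4-braids equal to the identity: an undecidable problem

## 1. Undecidability of the identity problem in $\mathbf B_4$

**Theorem 1.** The identity problem in the braid group $\mathbf B_4$ is undecidable: there is no algorithm that takes as input a finite set $X\subseteq\mathbf B_4$ and decides whether $1\in\mathrm{Sgp}(X)$. Moreover, there are a fixed finite set $X_0\subset\mathbf B_4$, fixed elements $\eta,\tau,\theta\in\mathbf B_4$ and a prime $p$ such that the set of $m\in\mathbb N$ with
$$1\in\mathrm{Sgp}\big(X_0\cup\{\eta\,\tau^{-p^m}\theta\}\big)$$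
is not recursive. So the problem is undecidable even for sets of a fixed size in which only one generator varies.

Let us unpack this. The group is
$$\mathbf B_4=\langle\sigma_1,\sigma_2,\sigma_3\mid\sigma_1\sigma_3=\sigma_3\sigma_1,\ \sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2,\ \sigma_2\sigma_3\sigma_2=\sigma_3\sigma_2\sigma_3\rangle,$$
and elements are given to the algorithm as words in the letters $\sigma_i^{\pm1}$. For a finite set $X$, the semigroup $\mathrm{Sgp}(X)$ consists of all products of one or more elements of $X$, with repetitions allowed and with no inverses unless they happen to be in $X$. The subgroup generated by $X$ always contains $1$. For the semigroup it is a real question whether some nonempty product of elements of $X$ is trivial.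

Two examples. If $X=\{\sigma_1,\ \sigma_1^{-1}\sigma_3,\ \sigma_3^{-1}\}$, the answer is yes, since $\sigma_1\cdot\sigma_1^{-1}\sigma_3\cdot\sigma_3^{-1}=1$. If $X=\{\sigma_1,\ \sigma_2\sigma_3\sigma_1^{-1}\}$, the answer is no. Indeed the defining relations preserve the exponent sum, so there is a homomorphism $\epsilon:\mathbf B_4\to\mathbb Z$ with $\epsilon(\sigma_i)=1$. Both elements of $X$ have $\epsilon=1$, so every nonempty product has $\epsilon>0$.

A set of natural numbers is recursive if some algorithm decides membership in it. The second sentence of Theorem 1 says that we can freeze all generators except one. That one is an element $\eta\tau^{-p^m}\theta$ in which only an exponent changes, and the question "for which $m$?" is already beyond any algorithm.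

More generally, for a fixed $g\in\mathbf B_4$ the *fixed-target subsemigroup membership problem for $g$* asks for an algorithm that takes a finite $X$ and decides whether $g\in\mathrm{Sgp}(X)$. The identity problem is the case $g=1$. Both notions make sense in any finitely generated group, with elements given as words over a fixed finite generating set.

To state the strengthenings we need one family of groups.

**Definition.** Let $\Gamma$ be a finite simple graph. The group $A(\Gamma)$ is generated by the vertices of $\Gamma$, with the relations "adjacent vertices commute".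

We write $P_n$ for the path with $n$ vertices and $C_4$ for the 4-cycle. A graph without edges gives a free group. Next, $A(P_2)=\mathbb Z^2$. In $A(P_3)$ the middle vertex commutes with both ends, so $A(P_3)\cong F_2\times\mathbb Z$. In $C_4$ each of two opposite vertices is adjacent to each of the other two, so $A(C_4)=F_2\times F_2$. The group that matters today is
$$A=A(P_4)=\langle a,b,c,d\mid[a,b]=[b,c]=[c,d]=1\rangle,\qquad [u,v]=uvu^{-1}v^{-1}.$$
If $\Gamma'\subseteq\Gamma$ is an induced subgraph, there is a homomorphism $A(\Gamma)\to A(\Gamma')$ that fixes the vertices of $\Gamma'$ and kills the others. It is a left inverse of the natural map $A(\Gamma')\to A(\Gamma)$. Hence $A(\Gamma')$ *is* the subgroup of $A(\Gamma)$ generated by the vertices of $\Gamma'$, and the homomorphism is a retraction onto it.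

**Theorem 2.**

1. For every fixed central $g\in Z(\mathbf B_4)$, the fixed-target subsemigroup membership problem for $g$ is undecidable.
2. The identity problem is decidable in $\mathbf B_n$ if and only if $n\le3$.
3. The identity problem is undecidable in every finitely generated group containing $A(P_4)$. Examples are $\mathrm{Aut}(F_2)$ and the one-relator group $\langle y,t\mid[t,[y,t]]=1\rangle\cong F_2\rtimes\mathbb Z$.
4. The identity problem in $A(\Gamma)$ is decidable if and only if $\Gamma$ has no induced $P_4$ or $C_4$.

The plan: first see why few strands are harmless. Then find inside $\mathbf B_4$ a copy of $A$, and even of $A*F$ with $F$ free of any finite rank. Finally, write a computation of a counter machine into a semigroup in $A*F$.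

## 2. Exponent sums and context-free languages: $\mathbf B_1,\mathbf B_2,\mathbf B_3$

**Lemma 1.** The identity problem is decidable in $\mathbf B_1$, $\mathbf B_2$ and $\mathbf B_3$.

*Proof for $\mathbf B_1$ and $\mathbf B_2$.* $\mathbf B_1$ is trivial, and $1\in\mathrm{Sgp}(X)$ iff $X\neq\emptyset$. In $\mathbf B_2\cong\mathbb Z$, the identity $0$ is a nonempty sum of elements of $X$ iff $X$ contains $0$ or contains elements of both signs. If $u>0>-v$ are in $X$, then $v$ copies of $u$ and $u$ copies of $-v$ add to $0$. If all elements are nonzero with the same sign, so is every sum.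

Before $\mathbf B_3$, an example showing that exponent sums alone no longer suffice. Let $X=\{\sigma_1^2,\sigma_2^{-2}\}$ in $\mathbf B_3$. The exponent sums are $2$ and $-2$, so they can be balanced. But send
$$\sigma_1\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad\sigma_2\mapsto\begin{pmatrix}1&0\\-1&1\end{pmatrix};$$
both sides of the braid relation become $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so this is a homomorphism to $SL_2(\mathbb Z)$. The elements of $X$ become $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\2&1\end{pmatrix}$. Right multiplication of a nonnegative invertible matrix by one of these adds twice one column to the other, so the sum of the entries strictly increases. So no nonempty product is the identity matrix, and $1\notin\mathrm{Sgp}(X)$.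

*Proof for $\mathbf B_3$.* **Step 1: a central element with a simple quotient.** Put $u=\sigma_1\sigma_2\sigma_1$ and $v=\sigma_1\sigma_2$. Then $u^2=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=v^3$, and $\sigma_1=v^{-1}u$, $\sigma_2=\sigma_1^{-1}v=u^{-1}v^2$. Conversely, in $\langle u,v\mid u^2=v^3\rangle$ the elements $v^{-1}u$ and $u^{-1}v^2$ satisfy the braid relation: with these as $\sigma_1,\sigma_2$ we get $\sigma_1\sigma_2=v$, $\sigma_1\sigma_2\sigma_1=u$ and $\sigma_2\sigma_1\sigma_2=u^{-1}v^3=u$. So $\mathbf B_3=\langle u,v\mid u^2=v^3\rangle$. The element $\Delta^2:=u^2=v^3=(\sigma_1\sigma_2)^3$ commutes with $u$ and $v$, hence is central. It has $\epsilon(\Delta^2)=6$, and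
$$\mathbf B_3/\langle\Delta^2\rangle=\langle u,v\mid u^2=v^3=1\rangle\cong\mathbb Z/2*\mathbb Z/3\ (\cong PSL_2(\mathbb Z)).$$

**Step 2: triviality is triviality in the quotient plus exponent sum zero.** A product $w$ that is trivial in the quotient equals $\Delta^{2k}$ with $6k=\epsilon(w)$. So $w=1$ in $\mathbf B_3$ iff $w$ is trivial in $\mathbb Z/2*\mathbb Z/3$ and $\epsilon(w)=0$.

**Step 3: counting letters of trivial words.** A pushdown automaton that reads letters $u,v,v^{-1}$ can keep the free-product normal form of the word read so far on its stack, since multiplying by a letter only changes the top of the stack. The word is trivial iff the stack is empty. So the words over $\{u,v,v^{-1}\}$ that are trivial in $\mathbb Z/2*\mathbb Z/3$ form a context-free language. Take one letter for each element of $X$, and replace each letter by a word over $\{u,v,v^{-1}\}$ representing it in the quotient, where $u^{-1}$ may be written $u$. The set $\mathcal L$ of nonempty words over the alphabet $X$ that are trivial in the quotient is an inverse image of a context-free language under a homomorphism of free monoids,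 intersected with $X^+$. So $\mathcal L$ is effectively context-free. The *Parikh image* of a language over $X$ is the set of vectors $(n_g)_{g\in X}$ that count the letters of its words; for example, the language $\{\alpha^n\beta^n:n\ge0\}$ has Parikh image $\{(n,n):n\ge0\}$. By Parikh's theorem, the Parikh image of $\mathcal L$ is effectively semilinear, that is, a finite union of sets $v_0+\mathbb Nv_1+\dots+\mathbb Nv_s$. Since $\epsilon(w)=\sum_g n_g\epsilon(g)$ depends only on the letter counts, Step 2 says: $1\in\mathrm{Sgp}(X)$ iff this semilinear set contains a vector with $\sum_g n_g\,\epsilon(g)=0$. That is a statement of Presburger arithmetic, hence decidable. $\square$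

The argument needs a normal subgroup on which $\epsilon$ is injective and whose quotient has a context-free word problem. The sensible first attempt on $\mathbf B_4$ is to look for such a subgroup. The end of the next section shows exactly why there is none.

## 3. A copy of $A(P_4)$ inside $\mathbf B_4$

The generators $\sigma_1,\sigma_3$ commute, so they are natural candidates for the middle vertices $c,b$ of $P_4$. For $d$ we need something that commutes with $\sigma_1$ but not with $\sigma_3$. The square $(\sigma_1\sigma_2\sigma_1)^2$ is central in $\langle\sigma_1,\sigma_2\rangle$, so its powers are candidates, and symmetrically for $a$.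

**Lemma 2.** There is an injective homomorphism $\Phi:A(P_4)\to\mathbf B_4$ with
$$a\mapsto(\sigma_2\sigma_3)^6,\qquad b\mapsto\sigma_3,\qquad c\mapsto\sigma_1,\qquad d\mapsto(\sigma_1\sigma_2)^6.$$

*Proof.* Checking the relations is quick. For injectivity we let $\mathbf B_4$ act on $F_2$ in such a way that most of $A$ acts by inner automorphisms, and read off freeness inside $F_2$.

**Step 1: $\Phi$ is a homomorphism.** We have $(\sigma_2\sigma_3)^3=(\sigma_2\sigma_3\sigma_2)(\sigma_3\sigma_2\sigma_3)=(\sigma_2\sigma_3\sigma_2)^2$. Conjugation by $\sigma_2\sigma_3\sigma_2$ swaps $\sigma_2$ and $\sigma_3$: for instance $(\sigma_2\sigma_3\sigma_2)\sigma_3=\sigma_2(\sigma_3\sigma_2\sigma_3)=\sigma_2(\sigma_2\sigma_3\sigma_2)$, and similarly for the other. So the square commutes with $\sigma_3$, and $[\Phi(a),\Phi(b)]=1$. In the same way $(\sigma_1\sigma_2)^3$ commutes with $\sigma_1$, so $[\Phi(c),\Phi(d)]=1$. Finally $\sigma_1\sigma_3=\sigma_3\sigma_1$.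

**Step 2: an action of $\mathbf B_4$ on $F_2=F(x,y)$.** Define automorphisms
$$s_1:\ x\mapsto x,\ y\mapsto yx^{-1};\qquad s_2:\ x\mapsto xy,\ y\mapsto y;\qquad s_3:\ x\mapsto x,\ y\mapsto x^{-1}y .$$
We compose as functions, rightmost first. The braid relations hold:

* $s_1s_3$ and $s_3s_1$ both send $x\mapsto x$ and $y\mapsto x^{-1}yx^{-1}$.
* For $s_1s_2s_1$: $x\mapsto x\mapsto xy\mapsto xyx^{-1}$ and $y\mapsto yx^{-1}\mapsto y(xy)^{-1}=x^{-1}\mapsto x^{-1}$. For $s_2s_1s_2$: $x\mapsto xy\mapsto xyx^{-1}\mapsto xy\cdot y\cdot y^{-1}x^{-1}=xyx^{-1}$ and $y\mapsto y\mapsto yx^{-1}\mapsto x^{-1}$. Call the common value $D:\ x\mapsto xyx^{-1},\ y\mapsto x^{-1}$.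
* For $s_3s_2s_3$: $x\mapsto x\mapsto xy\mapsto y$ and $y\mapsto x^{-1}y\mapsto y^{-1}x^{-1}y\mapsto y^{-1}x\cdot x^{-1}\cdot x^{-1}y=y^{-1}x^{-1}y$. For $s_2s_3s_2$: $x\mapsto xy\mapsto y\mapsto y$ and $y\mapsto y\mapsto x^{-1}y\mapsto y^{-1}x^{-1}y$. Call the common value $D':\ x\mapsto y,\ y\mapsto y^{-1}x^{-1}y$.

So $\sigma_i\mapsto s_i$ defines a homomorphism $\rho:\mathbf B_4\to\mathrm{Aut}(F_2)$. Write $\iota_g(w)=gwg^{-1}$.

**Step 3: $\sigma_1\sigma_3^{-1}$ and the two twists act by inner automorphisms.** Put
$$f=xyx^{-1}y^{-1},\qquad e=y^{-1}xyx^{-1}.$$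
We claim
$$s_1s_3^{-1}=\iota_x,\qquad (s_1s_2)^6=\iota_f,\qquad(s_2s_3)^6=\iota_e. \tag{1}$$

First, $s_3^{-1}$ sends $y\mapsto xy$, so $s_1s_3^{-1}$ sends $x\mapsto x$ and $y\mapsto s_1(xy)=xyx^{-1}$. This is $\iota_x$.

Second, $(s_1s_2)^3=(s_1s_2s_1)(s_2s_1s_2)=D^2$, so $(s_1s_2)^6=D^4$. The element $f$ is fixed by $s_1$ and $s_2$:
$$s_1(f)=x\cdot yx^{-1}\cdot x^{-1}\cdot xy^{-1}=f,\qquad s_2(f)=xy\cdot y\cdot y^{-1}x^{-1}\cdot y^{-1}=f.$$
Hence $D(f)=f$. Next,
$$D^2(x)=xyx^{-1}\cdot x^{-1}\cdot xy^{-1}x^{-1}=xyx^{-1}y^{-1}x^{-1}=fx^{-1},\qquad D^2(y)=D(x)^{-1}=xy^{-1}x^{-1}=y^{-1}f^{-1}.$$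
Applying $D^2$ again,
$$D^4(x)=f\,(fx^{-1})^{-1}=fxf^{-1},\qquad D^4(y)=(y^{-1}f^{-1})^{-1}f^{-1}=fyf^{-1}.$$

Third, $(s_2s_3)^3=(s_2s_3s_2)(s_3s_2s_3)=D'^2$, so $(s_2s_3)^6=D'^4$. The element $e$ is fixed by $s_3$ and $s_2$:
$$s_3(e)=y^{-1}x\cdot x\cdot x^{-1}y\cdot x^{-1}=e,\qquad s_2(e)=y^{-1}\cdot xy\cdot y\cdot y^{-1}x^{-1}=e.$$
Hence $D'(e)=e$. Next, $D'^2(x)=D'(y)=y^{-1}x^{-1}y=x^{-1}e^{-1}$, because $e^{-1}=xy^{-1}x^{-1}y$. Further
$$D'^2(y)=(y^{-1}xy)\,y^{-1}\,(y^{-1}x^{-1}y)=y^{-1}xy^{-1}x^{-1}y=y^{-1}e^{-1}.$$
Applying $D'^2$ again, $D'^4(x)=(x^{-1}e^{-1})^{-1}e^{-1}=exe^{-1}$, and in the same way $D'^4(y)=eye^{-1}$. This proves (1).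

**Step 4: $e,x,f$ freely generate a free group of rank 3.** Let $X_i=y^ixy^{-i}$. A reduced nonempty word $X_{i_1}^{\delta_1}\cdots X_{i_k}^{\delta_k}$ with $\delta_j=\pm1$ equals
$$y^{i_1}x^{\delta_1}y^{i_2-i_1}x^{\delta_2}\cdots y^{i_k-i_{k-1}}x^{\delta_k}y^{-i_k}.$$
If $i_{j+1}=i_j$, then $\delta_{j+1}=\delta_j$ by reducedness, so nothing cancels and the word is nontrivial. So $X_{-1},X_0,X_1$ freely generate. Now $e=y^{-1}xy\cdot x^{-1}=X_{-1}X_0^{-1}$, $x=X_0$ and $f=x\cdot yx^{-1}y^{-1}=X_0X_1^{-1}$. The triple $(e,x,f)$ arises from $(X_{-1},X_0,X_1)$ by Nielsen transformations, so it is a free basis of the same group.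

**Step 5: splitting elements of $A$ to match Step 3.** Put $z=cb^{-1}\in A$ and $\mathcal M=\langle a,z,d\rangle\le A$. We show that $b$ normalizes $\mathcal M$. Since $b$ commutes with $a$ and $c$, we have $bab^{-1}=a$ and $bzb^{-1}=z$. Since $c=zb$ commutes with $d$, we get $bdb^{-1}=z^{-1}dz$. For the inverse, $b^{-1}=zc^{-1}$ with $z,c$ commuting, so $b^{-1}db=zc^{-1}dcz^{-1}=zdz^{-1}$. As $c=zb$, it follows that $A=\mathcal M\langle b\rangle$.

**Step 6: the kernel of $\rho\Phi$ is trivial.** Let $g=wb^n\in\ker\rho\Phi$ with $w\in\mathcal M$. By (1), $\rho\Phi$ sends $a,z,d$ to $\iota_e,\iota_x,\iota_f$, so $\rho\Phi(w)$ is inner and acts trivially on $F_2^{\mathrm{ab}}=\mathbb Z^2$. On the other hand $\rho\Phi(b^n)=s_3^n$ acts on $\mathbb Z^2$ by $\bar x\mapsto\bar x$, $\bar y\mapsto\bar y-n\bar x$. So $n=0$ and $g=w$. Write $w=W(a,z,d)$ with $W$ a reduced word. Then $\iota_{W(e,x,f)}=1$, and since $F_2$ has trivial center, $W(e,x,f)=1$. By Step 4, $W$ is empty and $g=1$. So $\rho\Phi$ is injective, and hence so is $\Phi$. $\square$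

**Where the algorithm for $\mathbf B_3$ stops.** Suppose $N$ is a normal subgroup of $\mathbf B_4$ on which $\epsilon$ is injective. For $n\in N$ and $g\in\mathbf B_4$ the commutator $[g,n]$ lies in $N$ and has $\epsilon=0$, so it is trivial; thus $N$ is central. Now look at $\langle\sigma_1,\sigma_3\rangle=\Phi(\langle b,c\rangle)\cong\mathbb Z^2$. If $\Phi(c^ib^j)\in N$, then $c^ib^j$ commutes with $a$ and $d$ in $A$. Killing $b,d$ gives a homomorphism $A\to F(a,c)$, in which $c^i$ commutes with $a$, so $i=0$. Killing $a,c$ gives in the same way $j=0$. So $\mathbb Z^2$ embeds in $\mathbf B_4/N$. By the Muller–Schupp theorem, a finitely generated group with context-free word problem is virtually free, and virtually free groups contain no $\mathbb Z^2$. So Step 3 of Section 2 has nothing to work with. The two maps $A\to F(a,c)$ and $A\to F(b,d)$ just used will soon turn into the tool for the opposite result.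

## 4. Free products inside $A(P_4)$ by doubling paths

The encoding will need $A$ together with many free letters. We now show that $A$ already contains $A*F_n$ for all $n$.

Recall HNN extensions in the case we need. Given $C\le G_0$, the HNN extension with stable letter $v$ centralizing $C$ is $\langle G_0,v\mid vcv^{-1}=c\ (c\in C)\rangle$. *Britton's lemma* says that $G_0$ embeds in it. It also says that a product of elements of $G_0$ and letters $v^{\pm1}$ that contains at least one $v^{\pm1}$ and no *pinch*, meaning no subword $vcv^{-1}$ or $v^{-1}cv$ with $c\in C$, is nontrivial.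

For a vertex $v$ of $\Gamma$, let $\mathrm{Lk}(v)$ be the subgraph induced on its neighbors. Put $G_0=A(\Gamma-v)$ and $C=A(\mathrm{Lk}(v))\le G_0$. The presentation of $A(\Gamma)$ says exactly that $A(\Gamma)$ is the HNN extension of $G_0$ with stable letter $v$ centralizing $C$.

**Lemma 3.** The subgroup of $A(\Gamma)$ generated by $G_0$ and $vG_0v^{-1}$ is isomorphic to $A(\Gamma^*)$, where $\Gamma^*$ is the double of $\Gamma-v$ along $\mathrm{Lk}(v)$, that is, two copies of $\Gamma-v$ glued along $\mathrm{Lk}(v)$.

*Proof.* Note that $vCv^{-1}=C$, elementwise. There is a natural map from the amalgam of $G_0$ and $vG_0v^{-1}$ over $C$ to $A(\Gamma)$, and we show that it is injective. A nontrivial element of the amalgam lies in one of the two factors, and each factor maps injectively; or it is an alternating product of at least two factors $g_i\in G_0\setminus C$ and $vh_iv^{-1}$ with $h_i\in G_0\setminus C$. In the second case its image is a word that contains $v$. The subwords between consecutive letters $v^{\pm1}$ are of the form $vh_iv^{-1}$ and $v^{-1}g_iv$, and none is a pinch. By Britton's lemma the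 image is nontrivial. The amalgam has as presentation two copies of the presentation of $A(\Gamma-v)$ with the vertices of $\mathrm{Lk}(v)$ identified. That is the presentation of $A(\Gamma^*)$. $\square$

For example, take $P_4$ with $v=a$. Then $G_0=\langle b,c,d\rangle$, $C=\langle b\rangle$, and the lemma says that
$$d,\quad c,\quad b,\quad aca^{-1},\quad ada^{-1}$$
generate a copy of $A(P_5)$ in $A(P_4)$, with consecutive elements adjacent.

**Lemma 4.** $A(P_4)*F_2$ embeds in $A(P_4)$. Consequently $A(P_4)*F_n$ embeds in $A(P_4)$ for every $n$.

*Proof.* Take $\Gamma=P_n$ and $v$ an end vertex. Then $\Gamma-v=P_{n-1}$ and $\mathrm{Lk}(v)$ is one end vertex of it. The double of $P_{n-1}$ along an end vertex is a path with $2(n-1)-1$ vertices. So $A(P_{2n-3})\le A(P_n)$ by Lemma 3, and with $n=4,5,7$,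
$$A(P_{11})\le A(P_7)\le A(P_5)\le A(P_4).$$
Number the vertices of $P_{11}$ consecutively $1,\dots,11$. The vertices $1,2,3,4,6,8$ induce a $P_4$ together with two isolated vertices. The corresponding subgroup of $A(P_{11})$ is $A(P_4)*F_2$.

For general $n$, let $F_2=\langle s,t\rangle$. The elements $s^its^{-i}$, $1\le i\le n$, freely generate a copy of $F_n$, by the computation of Step 4 in Section 3. Together with the factor $A(P_4)$ they generate $A(P_4)*F_n$ inside $A(P_4)*F_2$. $\square$

From now on we may work in $A*F$ with $F$ any free group of finite rank. Composing Lemmas 4 and 2 carries everything into $\mathbf B_4$.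

## 5. Counter machines and divisibility

**Definition.** An *$r$-counter machine* consists of a finite set $Q$ of states, two states $q_0\ne q_h$, and a finite set $I$ of instructions of the forms $(q,+i,q')$, $(q,-i,q')$, $(q,0_i,q')$ with $1\le i\le r$. They act on configurations in $Q\times\mathbb N^r$ in state $q$ and lead to state $q'$: add 1 to counter $i$; subtract 1 from counter $i$, if it is positive; proceed only if counter $i$ is zero.

As a toy example, which we keep, let $T$ have one counter, $Q=\{q_0,q_h\}$ and the two instructions $(q_0,+1,q_h)$ and $(q_0,-1,q_h)$. From $(q_0;m)$ it reaches $(q_h;0)$ exactly when $m=1$.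

The input from computability is classical (Minsky; Shepherdson–Sturgis): there are a fixed $r$ and a fixed machine $M$ such that
$$H=\{m\in\mathbb N:\ (q_0;m,0,\dots,0)\to^*(q_h;0,\dots,0)\}$$
is not recursive. One takes a machine computing a partial recursive function with non-recursive domain and adds a phase that empties all counters before entering $q_h$: for $i=1,\dots,r$ a state with the loop instruction $-i$ and an instruction $0_i$ to the next state, the last one leading to $q_h$. We fix this $M$.

**From counters to one number.** Let $p_1,\dots,p_r$ be distinct primes and $p=p_1$. Encode counter values $(x_1,\dots,x_r)$ as $\prod p_i^{x_i}\ge1$. Then adding is multiplication, subtracting is division, and the zero test is non-divisibility. For $e\in I$ put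

* $R_e=\{(\nu,p_i\nu):\nu\ge0\}$ if $e=(q,+i,q')$;
* $R_e=\{(p_i\nu,\nu):\nu\ge0\}$ if $e=(q,-i,q')$;
* $R_e=\{(\nu,\nu):p_i\nmid\nu\}$ if $e=(q,0_i,q')$.

Then $m\in H$ if and only if the following holds.

> $(*)$ There are $K\ge1$, a path $e_1\cdots e_K$ of instructions from $q_0$ to $q_h$, and pairs $(n_j,m_j)\in R_{e_j}$ with $n_1=p^m$, $n_{j+1}=m_j$ for $1\le j<K$, and $m_K=1$.

Indeed a run gives such a chain, and $K\ge1$ because $q_0\ne q_h$. Conversely, in a chain $n_1=p^m\ge1$ encodes $(m,0,\dots,0)$. Inductively, if $n_j$ encodes a configuration's counters, then $(n_j,m_j)\in R_{e_j}$ says precisely that $e_j$ applies and that $m_j$ encodes the result. The pair $(0,0)$, which lies in some $R_e$, never occurs, because all numbers in the chain are positive with only the prime factors $p_1,\dots,p_r$. The last number $m_K=1$ encodes all counters zero.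

## 6. Chains as an equation in $A(P_4)$

Each single relation $R_e$ is easy to produce by going around a loop. Since $b$ and $c$ commute, $(cb^{p_i})^\nu=c^\nu b^{p_i\nu}$, which displays a pair $(n,m)\in R_e$ as $c^nb^m$. What is not easy is the condition $n_{j+1}=m_j$, which ties different steps together. The group $A$ handles it, because its two quotients $F(a,c)$ and $F(b,d)$ see the $n$'s and the $m$'s separately.

Consider the elements of $A$
$$k=\prod_{j=1}^{K}c^{n_j}b^{m_j}\,ad,\qquad l=c^N\Big(\prod_{j=1}^{L-1}a(cb)^{r_j}d\Big)\,a\,b\,d, \tag{2}$$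
with $K,L\ge1$ and all of $n_j,m_j,r_j,N\ge0$. In $k$ the two exponents of each step stand together. In $l$ a block $(cb)^{r_j}$ contributes equal powers of $c$ and $b$, which should be the *outgoing* number of step $j$ and the *incoming* number of step $j+1$. For example, with $K=L=2$, take the chain $1\mapsto2\mapsto1$: $(n_1,m_1)=(1,2)$, $(n_2,m_2)=(2,1)$, $N=1$, $r_1=2$. Then
$$k=cb^2\,ad\;c^2b\,ad=c\,a\,b^2c^2\,d\,a\,b\,d=c\;a(cb)^2d\;abd=l.$$
We moved $b$'s to the right past $a$ and $c$'s to the left past $d$.

**Lemma 5.** In $A$ we have $k=l$ if and only if $K=L$, $n_1=N$, $n_{j+1}=m_j=r_j$ for $1\le j<K$, and $m_K=1$.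

*Proof.* **Step 1 ($\Rightarrow$): look at the two quotients.** Killing $b,d$ gives $A\to F(a,c)$ and killing $a,c$ gives $A\to F(b,d)$; in both cases all defining relations disappear. The images of $k$ and $l$ are positive words, and positive words equal in a free group are equal as words:
$$c^{n_1}ac^{n_2}a\cdots c^{n_K}a=c^Nac^{r_1}a\cdots c^{r_{L-1}}a,\qquad b^{m_1}d\cdots b^{m_K}d=b^{r_1}d\cdots b^{r_{L-1}}d\,b\,d.$$
Counting $a$'s in the first gives $K=L$, and comparing blocks gives $n_1=N$ and $n_{j+1}=r_j$ for $1\le j<K$. Comparing blocks in the second gives $m_j=r_j$ for $j<K$ and $m_K=1$.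

**Step 2 ($\Leftarrow$): commute.** Use $b^{m_j}a=ab^{m_j}$ for every $j$ and $dc^{n_{j+1}}=c^{n_{j+1}}d$ for every $j<K$:
$$k=c^{n_1}\,a\,(b^{m_1}c^{n_2})\,d\;a\,(b^{m_2}c^{n_3})\,d\cdots a\,(b^{m_{K-1}}c^{n_K})\,d\;a\,b^{m_K}\,d.$$
Under the stated equalities $b^{m_j}c^{n_{j+1}}=(cb)^{r_j}$, $n_1=N$ and $m_K=1$, so this is $l$. $\square$

So $m\in H$ iff $k=l$ for some $k,l$ as in (2) with $N=p^m$, with $(n_j,m_j)\in R_{e_j}$ for a path of instructions $e_1\cdots e_K$ from $q_0$ to $q_h$, and with $L\ge1$ and the $r_j\ge0$ arbitrary. If $(*)$ holds, take $L=K$ and $r_j=m_j$ for $j<K$; conversely, Lemma 5 returns $(*)$. The elements $kl^{-1}$ arising here are exactly what a finite graph can spell out, as we see next.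

## 7. The labelled graph $\Theta_N$ and its closed paths

Let $N=p^m$. We define a finite directed graph $\Theta_N$ whose edges carry labels. The label of a path is the product of its edge labels in order, and the empty path has label $1$. For instance, going $\nu$ times around a loop with label $cb^2$ gives a path with label $c^\nu b^{2\nu}$.

The labels lie in $G:=A*\langle\kappa\rangle$, where $\kappa$ has infinite order. The vertex set is $V=Q\cup\{v_e:e\in I\}\cup\{w_0,w_1,w_2\}$. There are three kinds of edges.

*Positive part*, on $Q\cup\{v_e\}$. For $e\in I$ from $q$ to $q'$: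

* if $e=(q,+i,q')$: an edge $q\to v_e$ with label $1$ and a loop at $v_e$ with label $cb^{p_i}$;
* if $e=(q,-i,q')$: an edge $q\to v_e$ with label $1$ and a loop at $v_e$ with label $c^{p_i}b$;
* if $e=(q,0_i,q')$: edges $q\to v_e$ with labels $c^\mu b^\mu$ for $1\le\mu\le p_i-1$, and a loop at $v_e$ with label $c^{p_i}b^{p_i}$;
* in all cases: an edge $v_e\to q'$ with label $ad$.

*Negative part*: $q_h\to w_0$ with label $(abd)^{-1}$; $w_0\to w_1$ with label $d^{-1}$; a loop at $w_1$ with label $(cb)^{-1}$; $w_1\to w_0$ with label $a^{-1}$; $w_0\to w_2$ with label $c^{-N}$.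

*Return edges*: two edges $w_2\to q_0$, with labels $\kappa$ and $\kappa^{-1}$.

**Reading the paths.** A path from $q_0$ to $w_2$ without return edges first moves in the positive part. It goes through $v_{e_1},v_{e_2},\dots,v_{e_K}$ for an instruction path $e_1\cdots e_K$ from $q_0$ to $q_h$, where $K\ge1$ since $q_0\ne q_h$. The passage from the source of $e_j$ through $v_{e_j}$ to the target has label $c^{n_j}b^{m_j}ad$ with $(n_j,m_j)\in R_{e_j}$, and every such pair occurs. With $\nu$ turns around the loop one gets $c^\nu b^{p_i\nu}$, $c^{p_i\nu}b^\nu$, or $c^{\mu+p_i\nu}b^{\mu+p_i\nu}$ with $1\le\mu\le p_i-1$, the last running over all exponents not divisible by $p_i$. Then the path leaves $q_h$ for $w_0$, never to come back. It makes $L-1\ge0$ trips $w_0\to w_1\to w_0$ with arbitrary numbers of turns at $w_1$, each with a label $d^{-1}(cb)^{-r}a^{-1}=(a(cb)^rd)^{-1}$, and ends with $w_0\to w_2$. So the labels of paths from $q_0$ to $w_2$ without return edges are exactly the elements $kl^{-1}$ described at the end of Section 6. Hence: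
$$m\in H\iff\text{some path in }\Theta_N\text{ from }q_0\text{ to }w_2\text{ without return edges has label }1. \tag{3}$$

**Why not return with label $1$?** We want a criterion for *closed* paths, so the path must be closed up. The obvious choice is a single return edge $w_2\to q_0$ with label $1$. This fails, and the toy machine $T$ shows it. Take $p_1=2$ and $m=0$, so $N=1$; then $0$ is not in the set $\{1\}$ of inputs from which $T$ reaches $(q_h;0)$. For $L=1$ we have $l=c\,abd$, and for $K=1$ we have $k=c^nb^m ad$ with label
$$kl^{-1}=c^nb^m\,ad\,d^{-1}b^{-1}a^{-1}c^{-1}=c^{n-1}b^{m-1}.$$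
The subtract instruction with no turn $(n,m)=(0,0)$, the add instruction with one turn $(1,2)$, and the subtract instruction with one turn $(2,1)$ give
$$u_1=c^{-1}b^{-1},\qquad u_2=b,\qquad u_3=c,\qquad u_1u_2u_3=1.$$
Going around three times, with three nontrivial labels, produces a closed path with label $1$ although $m\notin H$. Different rounds can compensate each other. A single return edge with label $\kappa$ does not help either, since every use adds $1$ to the exponent sum of $\kappa$ and no closed path through it is ever trivial. Two return edges, $\kappa$ and $\kappa^{-1}$, do the job: cancelling $\kappa$ against $\kappa^{-1}$ requires a *single* trivial round between them.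

**Lemma 6.** $\Theta_N$ has a nonempty closed path with label $1\in G$ if and only if $m\in H$.

*Proof.* **Step 1: a run gives a closed path.** If $m\in H$, let $\pi$ be a path as in (3). The closed path ($\pi$, return edge $\kappa$, $\pi$, return edge $\kappa^{-1}$) has label $\kappa\kappa^{-1}=1$.

Conversely, let $\gamma$ be a nonempty closed path with label $1$.

**Step 2: $\gamma$ uses a return edge.** Suppose not. Without return edges one cannot go from $\{w_0,w_1,w_2\}$ back to the positive part, and $w_2$ has no outgoing edges at all. So $\gamma$ lies in the positive part or in $\{w_0,w_1\}$. Let $A\to\mathbb Z$ send every generator to $1$. In the positive part all labels have nonnegative value. A nonempty closed path there cannot consist of edges $q\to v_e$ only, so it uses a loop at some $v_e$ or an edge with label $ad$, and these have positive value. In $\{w_0,w_1\}$ all labels have negative value. Either way the label of $\gamma$ is not $1$, a contradiction.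

**Step 3: some round is trivial.** Rotating $\gamma$ cyclically conjugates its label, so we may assume that $\gamma$ starts at $q_0$ and ends with a return edge. Its label is
$$u_1\kappa^{\delta_1}u_2\kappa^{\delta_2}\cdots u_s\kappa^{\delta_s},\qquad s\ge1,\ \delta_j=\pm1,$$
where $u_j\in A$ is the label of a path from $q_0$ to $w_2$ without return edges. If all $u_j\ne1$, this is a nonempty reduced form in the free product $A*\langle\kappa\rangle$, hence nontrivial. So some $u_j=1$, and $m\in H$ by (3). $\square$

## 8. Vertex letters: from closed paths to semigroups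

A semigroup element is a product of generators in *any* order. The bare edge labels would be useless as generators: some of them are $1$. We therefore attach letters that force the edges to fit together. Let $F(V)$ be free with basis $\{\hat v:v\in V\}$, and put
$$Y_N=\{\hat s\,\lambda\,\hat t^{\,-1}:\ s\xrightarrow{\ \lambda\ }t\text{ an edge of }\Theta_N\}\subset G*F(V)=A*F(V\cup\{\kappa\}).$$
If two edges are consecutive, the inner letters cancel: $\hat s\lambda\hat t^{\,-1}\cdot\hat t\lambda'\hat u^{-1}=\hat s\,\lambda\lambda'\,\hat u^{-1}$.

**Lemma 7.** $1\in\mathrm{Sgp}(Y_N)$ if and only if $\Theta_N$ has a nonempty closed path with label $1$. Hence $1\in\mathrm{Sgp}(Y_N)$ if and only if $m\in H$.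

*Proof.* **Step 1: closed paths give $1$.** A nonempty closed path at $s$ with label $1$ gives the product $\hat s\cdot1\cdot\hat s^{-1}=1$.

**Step 2: group a trivial product into paths.** Suppose a nonempty product of elements of $Y_N$ equals $1$. Cut the corresponding sequence of edges into maximal consecutive paths. After cancelling inner letters the product is
$$\prod_{j=1}^n\hat s_j\,g_j\,\hat t_j^{\,-1},\qquad n\ge1,$$
where $g_j\in G$ is the label of a nonempty path from $s_j$ to $t_j$, and $t_j\ne s_{j+1}$ by maximality.

**Step 3: a closed piece with trivial label must occur.** Suppose that no $j$ has both $s_j=t_j$ and $g_j=1$. Delete every $g_j$ that equals $1$; for these $j$ we have $s_j\ne t_j$. What remains alternates between nontrivial elements of $G$ and words in the letters $\hat v^{\pm1}$. These words are nonempty. They are also freely reduced, because the only adjacent pairs inside them are $\hat t_j^{\,-1}\hat s_{j+1}$ with $t_j\ne s_{j+1}$, and $\hat s_j\hat t_j^{\,-1}$ with $g_j$ deleted, so $s_j\ne t_j$. So we see a nonempty reduced form in $G*F(V)$, which is nontrivial: a contradiction.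 Hence for some $j$ the $j$-th piece is a nonempty closed path with label $1$.

The last claim is Lemma 6. $\square$

## 9. Transport into $\mathbf B_4$: proof of Theorem 1

The vertex set $V$ does not depend on $N$. Let $n=|V|+1$. By Lemmas 4 and 2 there is a fixed injective homomorphism
$$\Psi:A*F(V\cup\{\kappa\})\ \hookrightarrow\ A\ \hookrightarrow\ \mathbf B_4,$$
given by finitely many fixed words, one for each of $a,b,c,d,\kappa$ and $\hat v$ $(v\in V)$. For $m\in\mathbb N$ and $N=p^m$ put $X_m=\Psi(Y_N)$. This is a finite set of words computable from $m$. By Lemma 7 and injectivity of $\Psi$,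
$$1\in\mathrm{Sgp}(X_m)\iff m\in H. \tag{4}$$
An algorithm for the identity problem in $\mathbf B_4$, applied to $X_m$, would decide membership in $H$. But $H$ is not recursive, so there is no such algorithm.

For the refinement, note that only one edge of $\Theta_N$ depends on $N$, namely $w_0\to w_2$, with element $\hat w_0c^{-N}\hat w_2^{-1}$. Let $X_0$ be the $\Psi$-image of the elements of all other edges, and $\eta=\Psi(\hat w_0)$, $\tau=\Psi(c)$, $\theta=\Psi(\hat w_2)^{-1}$. Then $X_m=X_0\cup\{\eta\,\tau^{-p^m}\theta\}$, and by (4) the set of $m$ in Theorem 1 is $H$. $\blacksquare$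

## 10. Central targets, other braid groups, and the groups $A(\Gamma)$: proof of Theorem 2

**Part 1: central targets.** Let $g\in Z(\mathbf B_4)$. We hide $g$ in one return edge: let $X_m^g$ be obtained from $X_m$ by replacing the generator $\Psi(\hat w_2\,\kappa\,\hat q_0^{-1})$ by $g\,\Psi(\hat w_2\,\kappa\,\hat q_0^{-1})$. We show that $g\in\mathrm{Sgp}(X_m^g)$ iff $m\in H$; since $X_m^g$ is computable from $m$, this proves the claim.

If $m\in H$, the closed path in Step 1 of Lemma 6 uses the return edge $\kappa$ exactly once. Since $g$ is central, the corresponding product of elements of $X_m^g$ is $g\cdot1=g$.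

Conversely, suppose a product of elements of $X_m^g$ equals $g$. Moving the central factors to the front, it has the form $g^j\Psi(P)$ with $j\ge0$ and $P$ a nonempty product of elements of $Y_N$. So $\Psi(P)=g^{1-j}$ is central in $\mathbf B_4$, and by injectivity $P$ is central in $A*F(V\cup\{\kappa\})$. This free product of two nontrivial groups has trivial center. Indeed, let $P\ne1$ have normal form of length $\ell$. If the first and last syllables lie in the same factor, take $h\ne1$ in the other factor: then $hP$ and $Ph$ have normal forms starting in different factors. If they lie in different factors, take $h\ne1$ in the factor of the first syllable: then $hP$ has length at most $\ell$ and $Ph$ has length $\ell+1$. In both cases $hP\ne Ph$. So $P=1$, and $m\in H$ by Lemma 7.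

**Part 2: braid groups.** For $n\le3$ this is Lemma 1. For $n\ge4$, the map $\sigma_i\mapsto\sigma_i$ embeds $\mathbf B_4$ in $\mathbf B_n$. To see this, recall Artin's theorem that $\mathbf B_n$ acts faithfully on $F(x_1,\dots,x_n)$ by $\sigma_i:x_i\mapsto x_ix_{i+1}x_i^{-1}$, $x_{i+1}\mapsto x_i$, fixing the other $x_j$. Through $\mathbf B_4\to\mathbf B_n$, the group $\mathbf B_4$ preserves $F(x_1,\dots,x_4)$ and acts on it by its own Artin action, which is faithful. So $\mathbf B_4\to\mathbf B_n$ is injective. The sets $X_m$, read in $\mathbf B_n$, still satisfy (4), so the identity problem in $\mathbf B_n$ is undecidable.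

**Part 3: groups containing $A(P_4)$.** Let $G'$ be finitely generated with $A(P_4)\le G'$. By Lemma 4, $A*F(V\cup\{\kappa\})$ embeds in $A(P_4)$, hence in $G'$, and the embedding is given by a fixed finite list of words over the generators of $G'$. The argument of Section 9 applies word for word with $G'$ in place of $\mathbf B_4$.

For the examples we return to the proof of Lemma 2, which shows that $\rho\Phi:A(P_4)\to\mathrm{Aut}(F_2)$ is injective. As $\mathrm{Aut}(F_2)$ is finitely generated, it is an example. Moreover, $\rho\Phi$ sends $a,b,d$ to $\iota_e,s_3,\iota_f$, and $c$ to $s_1=\iota_xs_3$. So the image lies in $\mathrm{Inn}(F_2)\langle s_3\rangle$. Since $s_3$ has infinite order on $\mathbb Z^2$, where inner automorphisms act trivially, this group is $\mathrm{Inn}(F_2)\rtimes\langle s_3\rangle$ with $\mathrm{Inn}(F_2)\cong F_2$. From $s_3\iota_gs_3^{-1}=\iota_{s_3(g)}$ we get the presentation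
$$\langle x,y,t\mid txt^{-1}=x,\ tyt^{-1}=x^{-1}y\rangle.$$
The second relation says $x^{-1}=tyt^{-1}y^{-1}$, that is, $x=yty^{-1}t^{-1}=[y,t]$. Eliminating $x$ turns the first relation into $[t,[y,t]]=1$. So $\langle y,t\mid[t,[y,t]]=1\rangle\cong F_2\rtimes\mathbb Z$ contains $A(P_4)$.

**Part 4: the groups $A(\Gamma)$.** If $\Gamma$ has an induced $P_4$, then $A(P_4)\le A(\Gamma)$ and Part 3 applies. If $\Gamma$ has an induced $C_4$, then $F_2\times F_2=A(C_4)\le A(\Gamma)$. The identity problem in $F_2\times F_2$ is undecidable: this is the Identity Correspondence Problem of Bell and Potapov (*On the undecidability of the identity correspondence problem and its applications for word and matrix semigroups*, Int. J. Found. Comput. Sci. 21 (2010)). So the identity problem in $A(\Gamma)$ is undecidable as well. If $\Gamma$ has neither, then membership in rational subsets of $A(\Gamma)$ is decidable, by Lohrey and Steinberg (*The submonoid and rational subset membership problems for graph groups*, J. Algebra 320 (2008)). Here a rational subset is the set of labels of the paths from an initial state to a final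 state in a finite automaton whose edges are labelled by group elements. For instance, for finite $X$ the set $XX^*$ of all nonempty products of elements of $X$ is rational. It equals $\mathrm{Sgp}(X)$, so the question whether $1\in\mathrm{Sgp}(X)$ is a case of rational subset membership, and it is decidable. $\blacksquare$

The problem treated here comes from Robert D. Gray and Carl-Fredrik Nyberg-Brodda, "Membership problems in braid groups and Artin groups", arXiv:2409.11335 (2024).
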